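\title{Homomorphism counts from graphs of bounded cliquewidth do not determine a graph}

\begin{abstract}
We show that for every $k\ge 2$ there are non-isomorphic graphs $G$ and $H$ that receive the same number of homomorphisms from every graph of cliquewidth at most $k$. The main step is a transfer theorem: if the target graph contains no $4$-cycle, then the number of homomorphisms from a graph of cliquewidth at most $k$ is an integer linear combination, independent of the target, of homomorphism counts from graphs of treewidth at most $k$. A construction of Cai--F\"urer--Immerman type over graphs of maximum degree three then provides the examples, which are bipartite and $C_4$-free. We also show that $n$-vertex examples exist for $k$ linear in $n$, and that the treewidth bound $k$ in the transfer theorem cannot be lowered below $\max(2,k-2)$.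
\end{abstract}

\section{The question and the results}\label{sec:intro}

All graphs are finite and simple. A \emph{homomorphism} from a graph $F$ to a graph $G$ is a map $h\colon V(F)\to V(G)$ with $h(a)h(b)\in E(G)$ for every edge $ab\in E(F)$. We write $\operatorname{Hom}(F,G)$ for the set of these maps and $\hom(F,G)$ for their number. The count is multiplicative in the first argument: $\hom(F_1\sqcup F_2,G)=\hom(F_1,G)\hom(F_2,G)$ for a disjoint union. Graphs $G$ and $H$ are \emph{homomorphism indistinguishable} over a class $\mathcal F$ of graphs, in symbols $G\equiv_{\mathcal F}H$, if $\hom(F,G)=\hom(F,H)$ for every $F\in\mathcal F$. By a theorem of Lov\'asz (1967), $G$ and $H$ are isomorphic if and only if they are homomorphism indistinguishable over the class of all graphs. One may therefore think of each $F$ as a test applied to $G$, and ask which classes of tests are rich enough to determine $G$.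

We consider tests of bounded cliquewidth. Put $[k]=\{1,\dots,k\}$. A \emph{$k$-labeled graph} is a graph in which every vertex carries one label from $[k]$; the set of vertices with label $l$ is the \emph{class} $A_l$, and it may be empty. A \emph{$k$-expression} builds a $k$-labeled graph by the following operations:
\begin{itemize}
\item create a single vertex with label $i$;
\item take the disjoint union of two $k$-labeled graphs;
\item for labels $i\ne j$, \emph{join} $i$ and $j$, that is, add all edges between $A_i$ and $A_j$;
\item \emph{relabel} every vertex with label $i$ to label $j$.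
\end{itemize}
The \emph{cliquewidth} of $F$ is the least $k$ such that $F$, with the labels forgotten, is built by a $k$-expression. Let $\mathcal F_k$ be the class of graphs of cliquewidth at most $k$. With one label no edge can be created, so $\mathcal F_1$ consists of the edgeless graphs and measures only $|V(G)|$; we exclude this degenerate case. With two labels one builds every complete bipartite graph, and every complete graph: add a vertex with label $2$, join $1$ and $2$, relabel $2$ to $1$, and repeat. A graph on at most $n$ vertices lies in $\mathcal F_n$, since its vertices can be given distinct labels and every edge is then a join. Hence any two non-isomorphic graphs are distinguished by $\mathcal F_k$ for \emph{some} $k$. The following question, which comes from Neuen and Seppelt~\cite{NS}, asks whether one value of $k$ can serve all pairs.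

\medskip
\noindent\textbf{Question.} \emph{Fix $k\ge 2$. Are there non-isomorphic graphs $G$ and $H$ with $G\equiv_{\mathcal F_k}H$?}
\medskip

It is useful to compare cliquewidth with treewidth. A \emph{tree decomposition} of $F$ is a tree $T$ together with a \emph{bag} $\beta(x)\subseteq V(F)$ for each node $x$ of $T$, such that every edge of $F$ is contained in some bag and, for every vertex $a$ of $F$, the nodes whose bag contains $a$ form a nonempty subtree of $T$. Its \emph{width} is the largest bag size minus one, and the \emph{treewidth} of $F$ is the least width of a tree decomposition of $F$. Let $\mathcal{TW}_t$ be the class of graphs of treewidth at most $t$; for instance, $\mathcal{TW}_1$ is the class of forests. For $F\in\mathcal{TW}_t$ the number $\hom(F,G)$ can be assembled bag by bag, and at each moment one has to remember the images of at most $t+1$ vertices. Such a test looks at a bounded number of vertices of $G$ at a time, and it is plausible that it can be fooled. A $k$-expression also has bounded memory, but of another kind: to decide whether a homomorphism survives a join one must know the images $h(A_i)$ and $h(A_j)$, and these are \emph{sets} of vertices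 of $G$ of arbitrary size. The difference is real. Already $\mathcal F_2$ contains all cliques, and we shall see in Remark~\ref{rem:cliques} that for every $t\ge2$ there are graphs that are indistinguishable over $\mathcal{TW}_t$ and are distinguished by $K_{t+2}$. So one cannot answer the question by taking an arbitrary pair that fools bounded treewidth, and one might guess that a few labels suffice to determine every graph. They do not.

A graph is \emph{$C_4$-free} if it has no subgraph, induced or not, that is a cycle of length four. Equivalently, any two distinct vertices have at most one common neighbor: if $x\neq x'$ have common neighbors $y\ne y'$, then these four vertices are distinct and $xyx'y'$ is a $4$-cycle.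

\begin{theorem}\label{thm:main}
For every $k\ge2$ there are non-isomorphic graphs $G,H$ with $G\equiv_{\mathcal F_k}H$. They can be chosen bipartite and $C_4$-free, hence also indistinguishable over all non-bipartite graphs.
\end{theorem}

The idea is to choose targets in which the sets $h(A_l)$ collapse. In a $C_4$-free graph, two sets that are completely joined to each other cannot both have two elements. It turns out that all one has to remember about a class is then a single vertex of $G$, and bounded cliquewidth is no stronger than bounded treewidth.

\begin{theorem}[Transfer]\label{thm:transfer}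
Let $k\ge2$. For every $F\in\mathcal F_k$ there are finitely many graphs $F_r$ of treewidth at most $k$ and integers $c_r$ such that
\[
\hom(F,G)=\sum_r c_r\hom(F_r,G)\qquad\text{for all $C_4$-free graphs } G .
\]
Hence, for $C_4$-free graphs $G$ and $H$, $G\equiv_{\mathcal{TW}_k}H$ implies $G\equiv_{\mathcal F_k}H$.
\end{theorem}

\begin{theorem}\label{thm:cfi}
For every $k\ge2$ there are non-isomorphic bipartite $C_4$-free graphs $G,H$ with $G\equiv_{\mathcal{TW}_k}H$.
\end{theorem}

Theorem~\ref{thm:main} is the combination of these two. Two quantitative questions remain: how small the examples can be, and how much treewidth the transfer needs.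

\begin{theorem}\label{thm:linear}
There are $c>0$ and $n_0$ such that for all $n\ge n_0$ there are non-isomorphic $n$-vertex bipartite $C_4$-free graphs of maximum degree at most $4$ that are indistinguishable over $\mathcal F_k$ for all $2\le k\le cn$. Conversely, for $n\ge2$, if $|V(G)|=n$ and $G\equiv_{\mathcal F_n}H$, then $G\cong H$.
\end{theorem}

\begin{theorem}\label{thm:optimal}
Let $\tau(k)$ be the least $t$ such that $\equiv_{\mathcal{TW}_t}$ implies $\equiv_{\mathcal F_k}$ on $C_4$-free graphs. Then $\max(2,k-2)\le\tau(k)\le k$ for all $k\ge2$. In particular $\tau(2)=2$.
\end{theorem}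

The exact value of $\tau(k)\in\{k-2,k-1,k\}$ for $k\ge3$ is not determined here; for $k=3$ the bounds give $\tau(3)\in\{2,3\}$.

Sections~\ref{sec:examples}--\ref{sec:transfer} prove Theorem~\ref{thm:transfer}. Section~\ref{sec:covers} attaches a pair of graphs $X^0,X^1$ to a base graph $B$, and the remaining three sections choose $B$, once for each of Theorems~\ref{thm:cfi}, \ref{thm:linear} and~\ref{thm:optimal}. Throughout, $N(v)=N_G(v)$ is the neighborhood of $v$, and $[\,\cdot\,]$ is the indicator of a statement, with value $1$ or $0$.

\section{Joins in a $C_4$-free target: two examples}\label{sec:examples}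

Let $G$ be $C_4$-free, and let $P,Q\subseteq V(G)$ be nonempty sets such that every vertex of $P$ is adjacent to every vertex of $Q$. Then
\begin{equation}\label{eq:dichotomy}
|P|=1\quad\text{or}\quad|Q|=1,
\end{equation}
for otherwise two vertices of $P$ have two common neighbors in $Q$. The transfer theorem comes from applying \eqref{eq:dichotomy} at every join of an expression.

\begin{example}[One join]\label{ex:bip}
Let $F=K_{a,b}$ with sides $A_1$, $A_2$ of sizes $a,b\ge 1$. By \eqref{eq:dichotomy}, a homomorphism to $G$ is constant on $A_1$ or on $A_2$. Those constant on $A_1$ choose a vertex $x$ and send the $b$ vertices of $A_2$ anywhere into $N(x)$, so they are counted by the star $K_{1,b}$. Those constant on $A_2$ are counted by $K_{1,a}$, and those constant on both sides by $K_2$. Therefore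
\[
\hom(K_{a,b},G)=\hom(K_{1,b},G)+\hom(K_{1,a},G)-\hom(K_2,G),
\]
and only trees occur on the right. The identity needs the hypothesis: for $a=b=2$ and $G=C_4$ the left side is $32$ and the right side is $16+16-8=24$; the difference is the number of injective homomorphisms.
\end{example}

After a join the classes can be merged and joined again, so a vertex of $F$ may take part in many joins. The next example shows the difficulty and its resolution.

\begin{example}[Two joins]\label{ex:diamond}
Let $D$ be $K_4$ minus an edge, built as follows: create $b$ with label $1$ and $a,a'$ with label $2$; join $1$ and $2$; relabel $1$ to $2$; add $c$ with label $1$; join $1$ and $2$. We count homomorphisms $h\colon D\to G$ by undoing the operations from last to first.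

The last join says that, with $v=h(c)$, the class $\{a,b,a'\}$ is mapped into $N(v)$. So we need more than the number of homomorphisms from the path $aba'$: we need, for each $v$, the number of those whose image lies in $N(v)$. Undoing the relabeling, both $\{b\}$ and $\{a,a'\}$ are confined to $N(v)$. The first join says that, with $x=h(b)$, the class $\{a,a'\}$ is mapped into $N(x)$. Now this class carries two constraints, $h(a),h(a')\in N(x)\cap N(v)$. In an arbitrary target each further join could add another constraint and another vertex to remember. In a $C_4$-free target the accumulation stops at once. Here $x\ne v$ because $x\in N(v)$, so $N(x)\cap N(v)$ has at most one element $y$, and the two constraints become the single constraint $h(a)=h(a')=y$. We obtain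
\[
\hom(D,G)=\sum_v\sum_x\,[xv\in E(G)]\sum_y\,[xy\in E(G)]\,[vy\in E(G)]=\hom(K_3,G).
\]
\end{example}

The example suggests the induction hypothesis. Each class is in one of three states: unconstrained, mapped to a prescribed point, or mapped into the neighborhood of a prescribed point. Each state costs at most one vertex of $G$, so at most $k$ vertices are prescribed. The resulting counts are given by formulas like the last display, built from indicators, products and sums. We first explain why a formula that uses at most $k+1$ variables at a time is a combination of homomorphism counts from graphs of treewidth at most~$k$.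

\section{Counting with $k+1$ variables}\label{sec:algebra}

Fix $k\ge2$. In this section and the next, $I$ and $J$ denote finite sets with at most $k+1$ elements, which we call \emph{variables}, and $G$ ranges over the $C_4$-free graphs. An \emph{$I$-function} is a family $f=(f_G)_G$ of maps $f_G\colon V(G)^I\to\mathbb Z$, one for each $G$.

An \emph{$I$-graph} is a pair $(K,\gamma)$ of a graph $K$ and a map $\gamma\colon I\to V(K)$, not necessarily injective, such that $K$ has a tree decomposition of width at most $k$ in which some bag contains the set $\gamma(I)$ of \emph{terminals}. A node with such a bag is an \emph{anchor}. The $I$-graph defines the $I$-function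
\[
\langle K,\gamma\rangle_G(v)=\#\{h\in\operatorname{Hom}(K,G): h(\gamma(i))=v_i\text{ for all }i\in I\}.
\]
Let $\mathcal A_I$ be the set of finite $\mathbb Z$-linear combinations of the $I$-functions $\langle K,\gamma\rangle$; the coefficients and the $I$-graphs do not depend on $G$. The elements of $\mathcal A_\emptyset$ are exactly the combinations $\sum_r c_r\hom(F_r,\cdot)$ with $F_r\in\mathcal{TW}_k$ that appear in Theorem~\ref{thm:transfer}. The condition that the terminals share a bag is what allows two $I$-graphs to be glued without increasing the width.

\begin{lemma}\label{lem:closure}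
\begin{enumerate}
\item[(a)] For $I\neq\emptyset$ the constant $1$ lies in $\mathcal A_I$, and so do $[v_i=v_j]$ and $[v_iv_j\in E(G)]$ for distinct $i,j\in I$.
\item[(b)] If $f,g\in\mathcal A_I$, then the pointwise product $fg$ lies in $\mathcal A_I$.
\item[(c)] If $\sigma\colon I\to J$ is any map and $f\in\mathcal A_I$, then $v\mapsto f_G(v\circ\sigma)$, $v\in V(G)^J$, lies in $\mathcal A_J$.
\item[(d)] If $f\in\mathcal A_I$ and $i\in I$, then the sum of $f_G(v)$ over all values $v_i\in V(G)$, as a function of the other coordinates, lies in $\mathcal A_{I\setminus\{i\}}$.
\end{enumerate}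
\end{lemma}

\begin{proof}
(a) Take $V(K)=I$ and $\gamma=\mathrm{id}$. The conditions $h(i)=v_i$ determine $h$, so the edgeless graph gives $1$ and the graph with the single edge $ij$ gives $[v_iv_j\in E(G)]$. The edgeless graph obtained from $I$ by identifying $i$ and $j$ gives $[v_i=v_j]$. In each case one bag of size at most $|I|\le k+1$ suffices.

By linearity it is enough to prove (b)--(d) for functions of the form $\langle K,\gamma\rangle$. Parts (b) and (c) use the following observation. Let $K$ be a graph with a tree decomposition $(T,\beta)$, let $x_0$ be a node, and let $\sim$ be an equivalence relation on $V(K)$ whose classes with more than one element are contained in $\beta(x_0)$. If two equivalent vertices are adjacent, then no homomorphism $K\to G$ is constant on the classes, because $G$ has no loops. Otherwise let $q\colon K\to K/{\sim}$ be the quotient, with parallel edges merged. Homomorphisms $K\to G$ that are constant on classes correspond to homomorphisms $K/{\sim}\to G$. Moreover, the sets $q(\beta(x))$ form a tree decomposition of $K/{\sim}$: edges stay inside bags, and the nodes whose bag contains a given class of size at least two form a union of subtrees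 that all contain $x_0$. No bag grows.

(b) Let $(K_1,\gamma_1)$ and $(K_2,\gamma_2)$ have anchors $x_1$ and $x_2$. Connect $x_1$ and $x_2$ to a new node $x_0$ with bag $\gamma_1(I)\cup\gamma_2(I)$. This is a tree decomposition of $K=K_1\sqcup K_2$ in which only the bag of $x_0$ may be too large. Let $\sim$ be generated by $\gamma_1(i)\sim\gamma_2(i)$, $i\in I$. The product of the two functions at $v$ counts the homomorphisms $h\colon K\to G$ with $h(\gamma_1(i))=h(\gamma_2(i))=v_i$ for all $i$, and these are constant on classes. So the product is either identically $0$ or equal to $\langle K/{\sim},q\circ\gamma_1\rangle$. In the quotient the bag of $x_0$ is $q(\gamma_1(I))$, of size at most $|I|\le k+1$, and $x_0$ is an anchor.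

(c) Let $(K,\gamma)$ have anchor $x_0$. The value $\langle K,\gamma\rangle_G(v\circ\sigma)$ counts the $h$ with $h(\gamma(i))=v_{\sigma(i)}$ for all $i$. These are constant on the classes of the relation generated by $\gamma(i)\sim\gamma(i')$ for $\sigma(i)=\sigma(i')$. If the function is not identically $0$ for the reason above, let $K'$ be $K/{\sim}$ with a new isolated vertex $z_j$ for each $j\in J\setminus\sigma(I)$, and put $\gamma'(\sigma(i))=q(\gamma(i))$ and $\gamma'(j)=z_j$. The image of $z_j$ is forced to be $v_j$, so $\langle K',\gamma'\rangle_G(v)$ is the required value. Attach to $x_0$ a new node with bag $\gamma'(J)$, of size at most $|J|\le k+1$; it is an anchor.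

(d) Every $h$ determines the value $h(\gamma(i))$, so the sum is $\langle K,\gamma|_{I\setminus\{i\}}\rangle$.
\end{proof}

The lemma does not use that $G$ is $C_4$-free. We apply it in the following form. Consider a formula built from the functions in (a) and from functions already known to lie in some $\mathcal A_I$, with variables substituted into their arguments, by products, integer linear combinations and sums $\sum_x$ over $V(G)$. If every subformula has at most $k+1$ free variables, then the formula defines an element of $\mathcal A_J$ for every $J$ that contains its free variables. Indeed, (c) performs the substitutions and, applied to an inclusion, brings two factors to a common set of variables, after which (b) applies. For a sum $\sum_x g$, the variable $x$ counts among the free variables of the summand $g$.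

\section{From cliquewidth to treewidth}\label{sec:transfer}

A \emph{type} is a map $\lambda\colon[k]\to\{*,\mathsf p,\mathsf n\}$; the symbols stand for ``free'', ``point'' and ``neighborhood''. Put $I_\lambda=\{l:\lambda(l)\ne*\}$, so that $|I_\lambda|\le k$. For a $k$-labeled graph $F$ with classes $A_1,\dots,A_k$ and $v\in V(G)^{I_\lambda}$, let $P^\lambda_{F,G}(v)$ be the number of $h\in\operatorname{Hom}(F,G)$ such that
\begin{equation}\label{eq:type}
h(A_l)\subseteq\{v_l\}\ \text{ if }\lambda(l)=\mathsf p,\qquad h(A_l)\subseteq N(v_l)\ \text{ if }\lambda(l)=\mathsf n .
\end{equation}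
An empty class satisfies either condition. Let $P^\lambda_F=(P^\lambda_{F,G})_G$, an $I_\lambda$-function.

\begin{proposition}\label{prop:types}
If the $k$-labeled graph $F$ is built by a $k$-expression, then $P^\lambda_F\in\mathcal A_{I_\lambda}$ for every type $\lambda$.
\end{proposition}

\begin{proof}
We use induction on the expression, for all types simultaneously. The letters $x,y$ are variables outside $[k]$, and $E=E(G)$.

\emph{A single vertex with label $i$.} All other classes are empty, so $P^\lambda_F(v)$ equals $\sum_x1$, $1$, or $\sum_x[xv_i\in E]$ according as $\lambda(i)$ is $*$, $\mathsf p$, or $\mathsf n$. These lie in $\mathcal A_{I_\lambda}$.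

\emph{Disjoint union.} If $F=F_1\sqcup F_2$, each class of $F$ is the union of the corresponding classes of $F_1$ and $F_2$, and \eqref{eq:type} holds for $h$ if and only if it holds for both restrictions. So $P^\lambda_F=P^\lambda_{F_1}P^\lambda_{F_2}$, and Lemma~\ref{lem:closure}(b) applies.

\emph{Relabeling.} Let $F$ arise from $F'$, with classes $A'_l$, by relabeling $i$ to $j\neq i$. Then $A_i=\emptyset$ and $A_j=A'_i\cup A'_j$. The condition at $i$ is void and the condition at $j$ is imposed on both $A'_i$ and $A'_j$. Let $\lambda'$ agree with $\lambda$ except that $\lambda'(i)=\lambda(j)$, and define $\sigma\colon I_{\lambda'}\to I_\lambda$ by $\sigma(i)=j$ if $i\in I_{\lambda'}$ and $\sigma(l)=l$ for $l\neq i$. Then $P^\lambda_F(v)=P^{\lambda'}_{F'}(v\circ\sigma)$, and Lemma~\ref{lem:closure}(c) applies.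

\emph{Join.} Let $F$ arise from $F'$ by joining $i\ne j$. The classes of $F$ and $F'$ are the same. If $A_i$ or $A_j$ is empty, then $F=F'$, so we assume that both are nonempty. A map $h\in\operatorname{Hom}(F',G)$ lies in $\operatorname{Hom}(F,G)$ if and only if every vertex of $h(A_i)$ is adjacent to every vertex of $h(A_j)$. Call $h$ \emph{$i$-centered at $x$} if $h(A_i)=\{x\}$ and $h(A_j)\subseteq N(x)$, and \emph{$j$-centered at $y$} if $h(A_j)=\{y\}$ and $h(A_i)\subseteq N(y)$. By \eqref{eq:dichotomy}, $h\in\operatorname{Hom}(F,G)$ if and only if $h$ is $i$-centered or $j$-centered; this is the first use of $C_4$-freeness. The centers are determined by $h$, and $h$ is centered in both ways if and only if $h(A_i)=\{x\}$ and $h(A_j)=\{y\}$ with $xy\in E$. As in Example~\ref{ex:bip},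
\[
P^\lambda_F=S_i+S_j-S_{ij},
\]
where $S_i$, $S_j$, $S_{ij}$ count the $h\in\operatorname{Hom}(F',G)$ that satisfy \eqref{eq:type} and are $i$-centered, $j$-centered, and both, respectively.

Let $I^\circ=I_\lambda\setminus\{i,j\}$, so $|I^\circ|\le k-2$, and let $w$ be the restriction of $v$ to $I^\circ$. For $a,b\in\{\mathsf p,\mathsf n\}$ let $\lambda^{ab}$ be the type that agrees with $\lambda$ outside $\{i,j\}$ and has $\lambda^{ab}(i)=a$, $\lambda^{ab}(j)=b$, and let $Q^{ab}(w;x,y)$ be the value of $P^{\lambda^{ab}}_{F'}$ at the tuple that equals $w$ on $I^\circ$, $x$ at $i$ and $y$ at $j$. By induction, $Q^{ab}\in\mathcal A_{I^\circ\cup\{i,j\}}$. Since $A_i$ is nonempty, the condition $h(A_i)\subseteq\{x\}$ means $h(A_i)=\{x\}$, and the same holds for $A_j$. Finally, let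
\[
\chi_i(x)=\begin{cases}1&\text{if }\lambda(i)=*,\\ [x=v_i]&\text{if }\lambda(i)=\mathsf p,\\ [xv_i\in E]&\text{if }\lambda(i)=\mathsf n,\end{cases}
\]
and define $\chi_j(y)$ in the same way from $\lambda(j)$ and $v_j$. If $h(A_i)=\{x\}$, then the condition \eqref{eq:type} at $i$ holds exactly when $\chi_i(x)=1$.

\emph{The term $S_{ij}$.} Summing over both centers gives
\[
S_{ij}=\sum_x\chi_i(x)\Bigl(\sum_y\chi_j(y)\,[xy\in E]\,Q^{\mathsf{pp}}(w;x,y)\Bigr).
\]
The bracketing matters. The full summand of the double sum may involve the $k+2$ variables $w,v_i,v_j,x,y$. But $v_i$ occurs only in $\chi_i(x)$, so the inner summand involves at most $w,v_j,x,y$ and the outer summand at most $w,v_i,v_j,x$. Each list has at most $(k-2)+3=k+1$ entries.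

\emph{The term $S_i$.} We sum over the center $x$. The condition at $i$ gives the factor $\chi_i(x)$. The class $A_j$ must be mapped into $N(x)$ and must also satisfy the condition \eqref{eq:type} at $j$. We have to express these two requirements by one.

If $\lambda(j)=*$, there is only the first requirement, and
\[
S_i=\sum_x\chi_i(x)\,Q^{\mathsf{pn}}(w;x,x).
\]

If $\lambda(j)=\mathsf p$, then $h(A_j)=\{v_j\}$, and $h(A_j)\subseteq N(x)$ means $xv_j\in E$. Thus
\[
S_i=\sum_x\chi_i(x)\,[xv_j\in E]\,Q^{\mathsf{pp}}(w;x,v_j).
\]

If $\lambda(j)=\mathsf n$, we need $h(A_j)\subseteq N(x)\cap N(v_j)$, as in Example~\ref{ex:diamond}. For $x=v_j$ this is the single condition $h(A_j)\subseteq N(v_j)$. For $x\ne v_j$ the set $N(x)\cap N(v_j)$ has at most one element, which is the second use of $C_4$-freeness; as $A_j\neq\emptyset$, the condition says that $h(A_j)=\{y\}$ for a common neighbor $y$ of $x$ and $v_j$. Hence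
\begin{align*}
S_i={}&\chi_i(v_j)\,Q^{\mathsf{pn}}(w;v_j,v_j)\\
&+\sum_x\chi_i(x)\bigl(1-[x=v_j]\bigr)\Bigl(\sum_y[xy\in E]\,[v_jy\in E]\,Q^{\mathsf{pp}}(w;x,y)\Bigr).
\end{align*}

In all three formulas the summand of $\sum_x$ involves at most $w,v_i,v_j,x$, and in the last one the summand of $\sum_y$ involves at most $w,v_j,x,y$. So at most $k+1$ variables are in use at a time.

\emph{The term $S_j$} is $S_i$ with the roles of $i$ and $j$ exchanged; the function $Q^{\mathsf{np}}$ takes the place of $Q^{\mathsf{pn}}$.

By Lemma~\ref{lem:closure}, $S_i,S_j,S_{ij}\in\mathcal A_{I_\lambda}$, and therefore $P^\lambda_F\in\mathcal A_{I_\lambda}$.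
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}]
Build $F$ by a $k$-expression and take the type $\lambda\equiv*$. Then $I_\lambda=\emptyset$ and $P^\lambda_{F,G}=\hom(F,G)$, so Proposition~\ref{prop:types} gives the identity. If $G$ and $H$ are $C_4$-free and $G\equiv_{\mathcal{TW}_k}H$, the right-hand sides for $G$ and for $H$ agree term by term.
\end{proof}

\section{Twisted covers of a subdivided graph}\label{sec:covers}

We now need non-isomorphic $C_4$-free graphs that bounded treewidth cannot tell apart. We use a construction of Cai--F\"urer--Immerman type. It encodes a system of parity conditions, one for each vertex of a base graph $B$, in two versions, one solvable and one not. A test graph detects the difference only if it sees the whole system, and a test graph of small treewidth sees a bounded part of $B$ at a time.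

Let $B$ be a connected graph with at least one edge, and let $E(v)$ be the set of edges at $v$. The \emph{subdivision} $B'$ has vertex set $V(B)\sqcup E(B)$, with $v$ adjacent to $e$ if and only if $v\in e$. For $U\subseteq V(B)$ define the graph $X_U=X_U(B)$ as follows. Its vertices are the pairs $(v,S)$ with $v\in V(B)$, $S\subseteq E(v)$ and $|S|\equiv[v\in U]\pmod 2$, and the pairs $(e,i)$ with $e\in E(B)$ and $i\in\mathbb F_2$. The vertices $(v,S)$ and $(e,i)$ are adjacent if and only if $v\in e$ and $i=[e\in S]$, and there are no other edges. Thus $(e,i)$ assigns the value $i$ to the edge $e$, and $(v,S)$ assigns values to all edges at $v$ with prescribed parity; adjacency means agreement. The graph $X_U$ is bipartite, and the projection $\pi\colon(v,S)\mapsto v$, $(e,i)\mapsto e$ is a homomorphism $X_U\to B'$. Fix a vertex $u\in V(B)$, the \emph{twist}, and put $X^0=X_\emptyset$ and $X^1=X_{\{u\}}$.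

\begin{example}\label{ex:triangle}
Let $B=K_3$, so $B'=C_6$. In $X^0$ the vertices $(v,\emptyset)$ and $(e,0)$ form a $6$-cycle, and the vertices $(v,E(v))$ and $(e,1)$ form another; hence $X^0=2C_6$. In $X^1$ the two vertices over $u$, where $E(u)=\{e,f\}$, are $(u,\{e\})$, adjacent to $(e,1)$ and $(f,0)$, and $(u,\{f\})$, adjacent to $(e,0)$ and $(f,1)$. They cross from one layer to the other, and $X^1=C_{12}$. A tree on $m$ vertices has $12\cdot2^{m-1}$ homomorphisms to either graph, so $X^0\equiv_{\mathcal{TW}_1}X^1$. On the other hand, $X^0$ contains a copy of $B'$ that projects identically onto $B'$, and $X^1$ does not.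
\end{example}

\begin{lemma}\label{lem:c4free}
If $B$ has maximum degree at most $3$, then $X_U$ is $C_4$-free.
\end{lemma}

\begin{proof}
Since $X_U$ is bipartite, a $4$-cycle contains distinct vertices $(v,S)$ and $(w,T)$ with two common neighbors. If $v\ne w$, a common neighbor is $(e,i)$ with $e=vw$ and $i=[e\in S]$, so there is at most one. If $v=w$, the common neighbors correspond to the edges $e\in E(v)$ with $[e\in S]=[e\in T]$, that is, to $E(v)\setminus(S\triangle T)$. The sets $S\neq T$ have the same parity, so $|S\triangle T|\ge2$ and at most one edge is left.
\end{proof}

The degree bound cannot be relaxed: if $\deg(v)\ge4$, two sets $S,T\subseteq E(v)$ with $|S\triangle T|=2$ agree on two edges, which gives a $4$-cycle.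

We count homomorphisms to $X_U$ according to their projection. For $\varphi\in\operatorname{Hom}(F,B')$, a \emph{lift} of $\varphi$ to $X_U$ is a map $h\in\operatorname{Hom}(F,X_U)$ with $\pi\circ h=\varphi$. Let $L_U(\varphi)$ be the number of lifts, so that
\begin{equation}\label{eq:lifts}
\hom(F,X_U)=\sum_{\varphi\in\operatorname{Hom}(F,B')}L_U(\varphi).
\end{equation}
Lifts to $X_U$ are the solutions of a linear system over $\mathbb F_2$ whose homogeneous version describes the lifts to $X_\emptyset$. This gives the following alternative.

\begin{lemma}\label{lem:affine}
For every $\varphi\in\operatorname{Hom}(F,B')$ we have $L_\emptyset(\varphi)>0$ and $L_U(\varphi)\in\{0,L_\emptyset(\varphi)\}$.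
\end{lemma}

\begin{proof}
Send $a\in V(F)$ to $(\varphi(a),\emptyset)$ if $\varphi(a)\in V(B)$ and to $(\varphi(a),0)$ if $\varphi(a)\in E(B)$. This is a lift to $X_\emptyset$. Suppose that $h_1$ is a lift to $X_U$. Add maps over $\varphi$ vertex by vertex, by the rules $(v,S)+(v,S_1)=(v,S\triangle S_1)$ and $(e,i)+(e,i_1)=(e,i+i_1)$. Since $|S\triangle S_1|\equiv|S|+|S_1|$ and $[e\in S\triangle S_1]\equiv[e\in S]+[e\in S_1]$ modulo $2$, the map $h\mapsto h+h_1$ sends lifts to $X_\emptyset$ to lifts to $X_U$ and conversely. It is its own inverse, so $L_U(\varphi)=L_\emptyset(\varphi)$.
\end{proof}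

\begin{lemma}\label{lem:distinguish}
The identity map of $B'$ has no lift to $X^1$. Consequently $\hom(B',X^0)>\hom(B',X^1)$, and $X^0\not\cong X^1$.
\end{lemma}

\begin{proof}
A lift $v\mapsto(v,S_v)$, $e\mapsto(e,i_e)$ satisfies $[e\in S_v]=i_e$ whenever $v\in e$. So each edge lies in $S_v$ for both of its endpoints $v$ or for neither, and $\sum_v|S_v|$ is even. But in $X^1$ the size $|S_v|$ is odd only for $v=u$, so the sum is odd. By Lemma~\ref{lem:affine}, each term of \eqref{eq:lifts} for $X^1$ is at most the corresponding term for $X^0$, and the inequality is strict for the identity.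
\end{proof}

It remains to show that a map $\varphi$ from a graph of small treewidth always lifts to $X^1$. The reason is that the twist can be moved. For $J\subseteq E(B)$ let $\partial J$ be the set of vertices $w$ with $|J\cap E(w)|$ odd. Then $\partial(J\triangle J')=\partial J\triangle\partial J'$, and the edge set of a path from $a$ to $b$ has boundary $\{a\}\triangle\{b\}$, which is empty if $a=b$. If $J$ is the edge set of a path from $u$ to $u'$, then the vertices $(w,J\cap E(w))$ for $w\neq u'$ and $(e,[e\in J])$ for $e\in E(B)$ all lie in $X^1$ and form a lift of $B'-u'$. So any part of $B'$ that misses one vertex $u'$ of $B$ lifts. Each bag of $F$ covers only a small part of $B'$, and we can choose a missed vertex for it. The difficulty is to make the lifts of neighboring bags agree where the bags overlap: the missed vertex has to travel from one position to the next along a path that avoids the image of the overlap. A consistent rule for where to keep it is provided by a haven.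

\begin{definition}\label{def:haven}
An \emph{$s$-haven} of $B$ is a map $\rho$ that assigns to every $Z\subseteq V(B)$ with $|Z|\le s$ the vertex set $\rho(Z)$ of a component of $B-Z$, such that $Z\subseteq W$ implies $\rho(W)\subseteq\rho(Z)$.
\end{definition}

For example, $K_n$ has the $(n-1)$-haven $\rho(Z)=V(K_n)\setminus Z$. To verify the monotonicity condition for $Z\subseteq W$ it suffices to show that
\begin{equation}\label{eq:meets}
\rho(W)\cap\rho(Z)\neq\emptyset,
\end{equation}
because $\rho(W)$ induces a connected subgraph of $B-Z$ and so lies in a single component.

\begin{lemma}\label{lem:haven}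
Let $B$ have an $s$-haven $\rho$ with $s\ge1$, and let $F\in\mathcal{TW}_{s-1}$. Then every $\varphi\in\operatorname{Hom}(F,B')$ has a lift to $X^1$. Consequently $X^0\equiv_{\mathcal{TW}_{s-1}}X^1$.
\end{lemma}

\begin{proof}
Let $(T,\beta)$ be a tree decomposition of $F$ with bags of size at most $s$. The image of a bag is a set of vertices and edges of $B$, while $\rho$ is defined on sets of vertices. A path that avoids one endpoint of an edge avoids the edge, so one vertex per edge is enough: fix an endpoint $\operatorname{end}(e)$ of every edge $e$ of $B$, and for $A\subseteq V(B')$ put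
\[
\widehat A=(A\cap V(B))\cup\{\operatorname{end}(e):e\in A\cap E(B)\}.
\]
Then $|\widehat A|\le|A|$, and $A\subseteq A'$ implies $\widehat A\subseteq\widehat{A'}$. For each node $x$ of $T$ let $Z_x=\widehat{\varphi(\beta(x))}$, so $|Z_x|\le s$, and pick a vertex $u_x\in\rho(Z_x)$.

Root $T$ at a node $x_0$. Working away from the root, we choose sets $J_x\subseteq E(B)$ with
\begin{equation}\label{eq:boundary}
\partial J_x=\{u_x\}\triangle\{u\}.
\end{equation}
Let $J_{x_0}$ be the edge set of a path from $u_{x_0}$ to $u$, which exists because $B$ is connected. Suppose that $J_x$ is chosen and $y$ is a child of $x$. Let $Z_{xy}=\widehat{\varphi(\beta(x)\cap\beta(y))}$. As $Z_{xy}$ is contained in $Z_x$ and in $Z_y$, both $u_x$ and $u_y$ lie in $\rho(Z_{xy})$, so there is a path $Q_{xy}$ from $u_x$ to $u_y$ in $B-Z_{xy}$. Put $J_y=J_x\triangle E(Q_{xy})$. Then $\partial J_y=\{u_x\}\triangle\{u\}\triangle\{u_x\}\triangle\{u_y\}=\{u_y\}\triangle\{u\}$.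

For $a\in\beta(x)$ define
\[
h_x(a)=\begin{cases}(w,\,J_x\cap E(w))&\text{if }\varphi(a)=w\in V(B),\\ (e,\,[e\in J_x])&\text{if }\varphi(a)=e\in E(B).\end{cases}
\]

\emph{The values lie in $X^1$.} If $\varphi(a)=w\in V(B)$, then $w\in Z_x$, so $w\ne u_x$. By \eqref{eq:boundary}, $|J_x\cap E(w)|$ is odd if and only if $w=u$.

\emph{Edges inside a bag are preserved.} If $ab\in E(F)$ with $a,b\in\beta(x)$, then, after exchanging $a$ and $b$ if necessary, $\varphi(a)=w\in V(B)$ and $\varphi(b)=e\in E(w)$. Since $[e\in J_x\cap E(w)]=[e\in J_x]$, the vertices $h_x(a)$ and $h_x(b)$ are adjacent.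

\emph{Neighboring bags agree.} Let $y$ be a child of $x$ and $a\in\beta(x)\cap\beta(y)$. The sets $J_x$ and $J_y$ differ exactly in $E(Q_{xy})$. If $\varphi(a)=w\in V(B)$, then $w\in Z_{xy}$, so $Q_{xy}$ avoids $w$ and uses no edge of $E(w)$. If $\varphi(a)=e\in E(B)$, then $\operatorname{end}(e)\in Z_{xy}$, so $Q_{xy}$ does not use $e$. In both cases $h_x(a)=h_y(a)$.

For each $a$ the nodes whose bag contains $a$ form a nonempty subtree, so the maps $h_x$ combine to one map $h$ on $V(F)$. Every edge of $F$ lies in a bag, so $h$ is a lift of $\varphi$ to $X^1$. By Lemma~\ref{lem:affine}, $L_{\{u\}}(\varphi)=L_\emptyset(\varphi)$ for all $\varphi$, and \eqref{eq:lifts} gives $\hom(F,X^0)=\hom(F,X^1)$.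
\end{proof}

Lemmas~\ref{lem:c4free}, \ref{lem:distinguish} and~\ref{lem:haven} together give the statement that we use from now on.

\begin{proposition}\label{prop:pair}
Let $B$ be a connected graph with at least one edge, of maximum degree at most $3$, with an $s$-haven for some $s\ge1$. Then $X^0(B)$ and $X^1(B)$ are bipartite and $C_4$-free, they are indistinguishable over $\mathcal{TW}_{s-1}$, and they are distinguished by $B'$.
\end{proposition}

\begin{remark}[The transfer fails for general targets]\label{rem:cliques}
Let $Y_U$ be the graph on the vertices $(v,S)$ of $X_U$ in which $(v,S)$ and $(w,T)$ are adjacent if and only if $vw\in E(B)$ and $[vw\in S]=[vw\in T]$. It projects homomorphically to $B$. A map $\psi\in\operatorname{Hom}(F,B)$ induces $\psi'\in\operatorname{Hom}(F',B')$ on the subdivisions, and a lift of $\psi$ to $Y_U$ is the same as a lift of $\psi'$ to $X_U$: the image of the vertex that subdivides $ab$ is forced by the image of $a$, and it is adjacent to the image of $b$ exactly when the images of $a$ and $b$ are adjacent in $Y_U$. Hence $\hom(F,Y_U)=\sum_\psi L_U(\psi')$. Now let $t\ge2$ and $B=K_{t+2}$, which has a $(t+1)$-haven. If $F\in\mathcal{TW}_t$,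 then $F'\in\mathcal{TW}_t$: for each edge $ab$ attach the bag $\{a,b,ab\}$ to a node whose bag contains $a$ and $b$. By Lemmas~\ref{lem:affine} and~\ref{lem:haven}, $Y_\emptyset\equiv_{\mathcal{TW}_t}Y_{\{u\}}$. For $F=B$ the term $\psi=\mathrm{id}$ and Lemma~\ref{lem:distinguish} give $\hom(K_{t+2},Y_\emptyset)>\hom(K_{t+2},Y_{\{u\}})$. So on arbitrary graphs no relation $\equiv_{\mathcal{TW}_t}$ implies $\equiv_{\mathcal F_2}$.
\end{remark}

\section{Subcubic graphs with large havens}\label{sec:base}

Cliques have large havens but large degree. We repair the degree by stretching each vertex of $K_N$ into a path, with one vertex for each incident edge. For later use we allow the pattern to be repeated $M$ times.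

For $N\ge2$ and $M\ge1$ let $B_{N,M}$ have the vertices $p^r_{ij}$ with $1\le r\le M$ and $i,j\in[N]$, $i\ne j$. For each $i$ the vertices $p^r_{ij}$, ordered lexicographically by $(r,j)$, form a path $P_i$. In addition there are the \emph{links} $p^r_{ij}p^r_{ji}$; see Figure~\ref{fig:base}. Links join different paths, so the graph is simple. Any two paths are joined by a link, so it is connected. Each vertex has one link and at most two path edges, so the maximum degree is at most $3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.5cm,y=1.15cm]
\draw[thick] (0,2)--(4.6,2) (0,1)--(5.6,1) (1,0)--(5.6,0);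
\draw[dashed] (0,2)--(0,1) (1,2)--(1,0) (2,1)--(2,0) (3.6,2)--(3.6,1) (4.6,2)--(4.6,0) (5.6,1)--(5.6,0);
\fill (0,2) circle (2pt) (1,2) circle (2pt) (3.6,2) circle (2pt) (4.6,2) circle (2pt)
      (0,1) circle (2pt) (2,1) circle (2pt) (3.6,1) circle (2pt) (5.6,1) circle (2pt)
      (1,0) circle (2pt) (2,0) circle (2pt) (4.6,0) circle (2pt) (5.6,0) circle (2pt);
\node at (-0.7,2) {$P_1$}; \node at (-0.7,1) {$P_2$}; \node at (-0.7,0) {$P_3$};
\node[above] at (0,2) {$p^1_{12}$}; \node[above] at (1,2) {$p^1_{13}$};
\node[above] at (3.6,2) {$p^2_{12}$}; \node[above] at (4.6,2) {$p^2_{13}$};
\node[below] at (0,1) {$p^1_{21}$}; \node[above] at (2,1) {$p^1_{23}$};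
\node[below] at (3.6,1) {$p^2_{21}$}; \node[above] at (5.6,1) {$p^2_{23}$};
\node[below] at (1,0) {$p^1_{31}$}; \node[below] at (2,0) {$p^1_{32}$};
\node[below] at (4.6,0) {$p^2_{31}$}; \node[below] at (5.6,0) {$p^2_{32}$};
\end{tikzpicture}
\caption{The graph $B_{3,2}$. The three paths $P_1,P_2,P_3$ are solid and the links $p^r_{ij}p^r_{ji}$ are dashed; each pair of paths is linked once for $r=1$ and once for $r=2$. A crossing without a dot is not a vertex. From left to right, the links appear in lexicographic order of $(r,i,j)$ with $i<j$, and this order runs along every path.}\label{fig:base}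
\end{figure}

Call a path $P_i$ \emph{untouched} by $Z$ if $Z\cap V(P_i)=\emptyset$. The paths untouched by $Z$ are pairwise linked, so they lie in one component of $B_{N,M}-Z$.

\begin{lemma}\label{lem:base}
The graph $B_{N,1}$ has an $(N-1)$-haven.
\end{lemma}

\begin{proof}
If $|Z|\le N-1$, some path is untouched by $Z$. Let $\rho(Z)$ be the component that contains all untouched paths. If $Z\subseteq W$, a path untouched by $W$ is untouched by $Z$ and lies in both $\rho(W)$ and $\rho(Z)$, so \eqref{eq:meets} holds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cfi}]
The graph $B_{k+2,1}$ has a $(k+1)$-haven. Apply Proposition~\ref{prop:pair} with $s=k+1$.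
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G,H$ be as in Theorem~\ref{thm:cfi}. They are non-isomorphic, bipartite and $C_4$-free, and $G\equiv_{\mathcal F_k}H$ by Theorem~\ref{thm:transfer}. A graph with a homomorphism to a bipartite graph is bipartite, so $\hom(F,G)=0=\hom(F,H)$ for every non-bipartite $F$.
\end{proof}

\begin{remark}[Rank-width]\label{rem:rank}
The \emph{cut-rank} of a set $A\subseteq V(F)$ is the rank over $\mathbb F_2$ of the submatrix of the adjacency matrix with rows $A$ and columns $V(F)\setminus A$. Place the vertices of $F$ bijectively on the leaves of a tree whose inner nodes have degree three; each edge of the tree splits $V(F)$ into two parts. The \emph{rank-width} of $F$ is the minimum, over all such placements, of the largest cut-rank of these splits. A graph of rank-width $r$ has cliquewidth at most $2^{r+1}-1$ by a theorem of Oum and Seymour~\cite{OS}. Hence Theorem~\ref{thm:main} also holds for the class of graphs of rank-width at most $r$, for every fixed $r$.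
\end{remark}

\section{The order of the examples}\label{sec:linear}

The base graph $B_{k+2,1}$ has $(k+2)(k+1)$ vertices, so the examples above have order quadratic in $k$. To reach linear order we need subcubic graphs with havens of size proportional to their order. Expanders have this property, because deleting a small fraction of the vertices leaves a component with more than half of them.

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
\emph{The examples.} By a theorem of Bollob\'as~\cite{Bol} there are constants $\eta>0$ and $m_0$ such that for every even $m\ge m_0$ there is a cubic graph $B$ on $m$ vertices in which every set $C\subseteq V(B)$ with $1\le|C|\le m/2$ has at least $\eta|C|$ edges leaving it. Such a graph is connected, since otherwise a smallest component would have at most $m/2$ vertices and no leaving edge.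

Let $s$ be the largest integer less than $\eta m/(3+\eta)$, and let $|Z|\le s$. Suppose that every component $C$ of $B-Z$ has at most $m/2$ vertices. All edges leaving $C$ end in $Z$, and at most $3|Z|$ edges meet $Z$, so
\[
\eta(m-|Z|)=\sum_C\eta|C|\le3|Z| ,
\]
which gives $|Z|\ge\eta m/(3+\eta)$, a contradiction. Hence $B-Z$ has a component with more than $m/2$ vertices. It is unique; call it $\rho(Z)$. Two sets with more than $m/2$ vertices intersect, so \eqref{eq:meets} holds and $\rho$ is an $s$-haven.

Each of $X^0(B)$ and $X^1(B)$ has four vertices over each of the $m$ vertices of $B$ and two over each of the $3m/2$ edges, in total $7m$. A vertex $(v,S)$ has degree $3$. A vertex $(e,i)$ has degree $4$, since for each endpoint $v$ of $e$ two of the four admissible sets $S\subseteq E(v)$ have $[e\in S]=i$.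

Given $n$, let $m$ be the largest even number with $7m\le n$, so $m>n/7-2$, and let $G,H$ arise from $X^0(B),X^1(B)$ by adding $n-7m$ isolated vertices. Since $s\geq\eta m/(3+\eta)-1$,
\[
s-1\ \ge\ \frac{\eta m}{3+\eta}-2\ >\ \frac{\eta}{7(3+\eta)}\,n-4 .
\]
Fix $0<c<\eta/(7(3+\eta))$ and choose $n_0$ so that $m\ge m_0$ and $s-1\ge cn$ for $n\ge n_0$. By Proposition~\ref{prop:pair}, $G$ and $H$ are bipartite and $C_4$-free, and their maximum degree is $4$. They are not isomorphic, because deleting the isolated vertices gives back $X^0(B)$ and $X^1(B)$. They are indistinguishable over $\mathcal{TW}_{s-1}$. Indeed, the components of a graph in $\mathcal{TW}_{s-1}$ lie in $\mathcal{TW}_{s-1}$, so by multiplicativity it suffices to consider connected $F$; if $F$ has an edge, no homomorphism uses an isolated vertex, and if $F=K_1$, both counts equal $n$. For $2\le k\le cn$ we have $\mathcal{TW}_k\subseteq\mathcal{TW}_{s-1}$, and Theorem~\ref{thm:transfer} gives $G\equiv_{\mathcal F_k}H$.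

\emph{The converse.} Let $|V(G)|=n\ge2$ and $G\equiv_{\mathcal F_n}H$. Then $\hom(F,G)=\hom(F,H)$ for every $F$ with at most $n$ vertices, and $F=K_1$ gives $|V(H)|=n$. Let $\operatorname{inj}(F,G)$ be the number of injective homomorphisms. The fibers of a homomorphism partition $V(F)$ into independent sets, and grouping homomorphisms by this partition $\theta$ gives
\[
\hom(F,\cdot)=\sum_\theta\operatorname{inj}(F/\theta,\cdot),
\]
where $F/\theta$ identifies the vertices in each part and merges parallel edges. The partition into singletons contributes $\operatorname{inj}(F,\cdot)$, and all other quotients have fewer vertices. By induction on $|V(F)|$, $\operatorname{inj}(F,G)=\operatorname{inj}(F,H)$ whenever $|V(F)|\le n$. Hence $\operatorname{inj}(G,H)=\operatorname{inj}(G,G)>0$ and $\operatorname{inj}(H,G)=\operatorname{inj}(H,H)>0$. An injective homomorphism is injective on edges, so $|E(G)|=|E(H)|$. An injective homomorphism $G\to H$ is then bijective on vertices and on edges, and so it is an isomorphism.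
\end{proof}

\section{How much treewidth the transfer needs}\label{sec:optimal}

The upper bound $\tau(k)\le k$ in Theorem~\ref{thm:optimal} is Theorem~\ref{thm:transfer}. For the lower bounds, note that $\equiv_{\mathcal{TW}_t}$ implies $\equiv_{\mathcal{TW}_{t'}}$ for $t'\le t$. So $\tau(k)>t$ as soon as two $C_4$-free graphs are indistinguishable over $\mathcal{TW}_t$ and distinguished by a graph in $\mathcal F_k$. By Proposition~\ref{prop:pair}, a subcubic base graph $B$ with an $s$-haven and $B'\in\mathcal F_k$ gives $\tau(k)\ge s$. We thus want a large haven together with a cheap expression for the subdivision. The graphs $B_{N,M}$ can be built from left to right in Figure~\ref{fig:base}, with one label for the current end of each path, and the cost does not depend on $M$.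

\begin{lemma}\label{lem:expression}
The subdivision of $B_{N,M}$ has cliquewidth at most $N+2$.
\end{lemma}

\begin{proof}
Use the labels $0,1,\dots,N+1$. Label $0$ marks finished vertices and is never joined; label $N+1$ is for the vertex just added. To \emph{add} a vertex means to take the disjoint union with a single labeled vertex. We process the links $p^r_{ij}p^r_{ji}$, $i<j$, in lexicographic order of $(r,i,j)$. Fix a path $P_i$ and a round $r$. The links of round $r$ that meet $P_i$ have index $(r,j,i)$ with $j<i$ or $(r,i,j)$ with $j>i$. The former come first, by increasing $j$, and then the latter, by increasing $j$. Each vertex lies on exactly one link, so the vertices of $P_i$ are visited once each and in the order of the path.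

We maintain the following invariant between steps: for $1\le i\le N$, label $i$ is carried exactly by the last vertex of $P_i$ constructed so far, if there is one; all other vertices have label $0$; label $N+1$ is unused.

To \emph{advance} $P_i$ to its next vertex $a$: if $P_i$ has not been started, add $a$ with label $i$. Otherwise perform the following twice, first with $z$ the vertex that subdivides the path edge leading to $a$, and then with $z=a$: add $z$ with label $N+1$, join $N+1$ and $i$, relabel $i$ to $0$, relabel $N+1$ to $i$. Each join is between two single vertices and adds one edge.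

To process a link between $P_i$ and $P_j$: advance $P_i$ and $P_j$, so that labels $i$ and $j$ are carried by the two ends of the link. Add the vertex that subdivides the link with label $N+1$, join $N+1$ with $i$ and with $j$, and relabel $N+1$ to $0$. The invariant is restored. After the last link, all vertices and edges of the subdivision have been created, and no others.
\end{proof}

With $M=1$, Lemmas~\ref{lem:base} and~\ref{lem:expression} give $\tau(N+2)\ge N-1$. Repeating the pattern gains one more. A set of $N$ vertices can touch all $N$ paths, but it cannot meet all of $N+1$ rounds, and a round that it misses is a connected place to retreat to.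

\begin{lemma}\label{lem:base2}
The graph $B=B_{N,N+1}$ has an $N$-haven.
\end{lemma}

\begin{proof}
For $1\le r\le N+1$ let $R_r=\{p^r_{ij}:i\ne j\}$. It meets each path $P_i$ in a nonempty segment of consecutive vertices, and these $N$ segments are pairwise linked, so $R_r$ induces a connected subgraph.

Let $|Z|\le N$. If some path is untouched by $Z$, let $\rho(Z)$ be the component of $B-Z$ that contains all untouched paths. Otherwise $|Z|=N$ and $Z$ meets each path exactly once. The $N+1$ sets $R_r$ are pairwise disjoint, so one of them is disjoint from $Z$. Take the smallest such $r$, and let $\rho(Z)$ be the component of $B-Z$ that contains $R_r$.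

Let $Z\subsetneq W$ with $|W|\le N$; we verify \eqref{eq:meets}. If a path is untouched by $W$, it is untouched by $Z$ and lies in both $\rho(W)$ and $\rho(Z)$. Otherwise $W$ meets each path exactly once. Choose $y\in W\setminus Z$, say $y\in V(P_i)$. Then $y$ is the only vertex of $W$ on $P_i$, so $P_i$ is untouched by $Z$ and $V(P_i)\subseteq\rho(Z)$. The set $\rho(W)$ contains some $R_r$, and $R_r$ contains a vertex of $P_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:optimal}]
It remains to prove the two lower bounds.

\emph{The bound $\tau(k)\ge2$.} The graphs $C_6$ and $2C_3$ are $C_4$-free. Both are $2$-regular on six vertices, so a tree on $m$ vertices has $6\cdot2^{m-1}$ homomorphisms to each: choose the image of a root and then, for each further vertex, a neighbor of the image of its parent. By multiplicativity, $C_6\equiv_{\mathcal{TW}_1}2C_3$. But $K_3\in\mathcal F_2\subseteq\mathcal F_k$ has $0$ homomorphisms to $C_6$ and $12$ to $2C_3$.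

\emph{The bound $\tau(k)\ge k-2$.} For $k\le3$ this follows from the first bound, so let $k\ge4$, $N=k-2\ge2$ and $B=B_{N,N+1}$. By Lemma~\ref{lem:base2} and Proposition~\ref{prop:pair}, the $C_4$-free graphs $X^0(B)$ and $X^1(B)$ are indistinguishable over $\mathcal{TW}_{N-1}=\mathcal{TW}_{k-3}$ and are distinguished by $B'$. By Lemma~\ref{lem:expression}, $B'\in\mathcal F_{N+2}=\mathcal F_k$. Hence $\tau(k)>k-3$.

For $k=2$ the bounds read $2\le\tau(2)\le2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bol}
Bollob\'as, \emph{The isoperimetric number of random regular graphs}, European J. Combin., 1988.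

\bibitem{NS}
Daniel Neuen and Tim Seppelt, \emph{Distinguishing Graphs by Counting Homomorphisms from Sparse Graphs}, arXiv:2601.18602 (2026).

\bibitem{OS}
Oum and Seymour, \emph{Approximating clique-width and branch-width}, JCTB, 2006.

\end{thebibliography}
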